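\title{Translation quadrangles whose kernel is not a skew field}

\begin{abstract}
The kernel of a translation generalized quadrangle with translation group $T$ is the ring $\mathbb K$ of endomorphisms of $T$ that map the stabilizer $T_V$ of every line $V$ through a fixed affine point into itself. It has been conjectured that $\mathbb K$ is a skew field for every infinite translation generalized quadrangle. We disprove this: for every field $F$ of infinite cardinality $\kappa$ there is a translation generalized quadrangle of order $(\kappa,\kappa)$ with $\mathbb K\cong F[X]$. On the other hand, we show that in an infinite translation generalized quadrangle a noninvertible nonzero element of $\mathbb K$ forces the order to be of the form $(s,s)$. Hence infinite counterexamples exist exactly for the orders $(\kappa,\kappa)$ with $\kappa$ an infinite cardinal.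
\end{abstract}

\section{Introduction}

\subsection{The question}
A \emph{generalized quadrangle} is a point-line geometry whose incidence graph is bipartite of diameter $4$ and girth $8$. It is \emph{thick} if every line carries at least three points and every point is on at least three lines; all our quadrangles are thick. Two distinct points $p,q$ are \emph{collinear}, written $p\sim q$, if some line contains both. We use the following form of the axioms: two distinct points are on at most one common line, and
\begin{quote}
for every point $p$ and every line $L$ not through $p$, exactly one point of $L$ is collinear with $p$; it is denoted $\mathrm{proj}_L\,p$.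
\end{quote}
In particular there are no triangles. In a thick generalized quadrangle all lines carry the same number $s+1$ of points and all points are on the same number $t+1$ of lines. The pair $(s,t)$ is the \emph{order}; here $s$ and $t$ are cardinals, possibly infinite.

Let $x$ be a point of a thick generalized quadrangle $\Gamma$. The points that are different from $x$ and not collinear with $x$ are called \emph{affine}. Suppose that an abelian group $T$ of automorphisms of $\Gamma$ fixes every line through $x$ and acts regularly on the set of affine points. Then $\Gamma^x$ is a \emph{translation generalized quadrangle} (TGQ) with translation point $x$ and translation group $T$.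

Fix an affine point $z$. For a line $V$ through $z$ put $v:=\mathrm{proj}_V\,x$, and let $T_V$ and $T_v$ be the stabilizers in $T$ of $V$ and of $v$. The \emph{kernel} of the TGQ is
\[
\mathbb K:=\{\alpha\in\mathrm{End}(T) : \alpha(T_V)\subseteq T_V\text{ for every line }V\text{ through }z\}.
\]
It is a ring with $1$, and it does not depend on $z$: since $T$ is abelian, $T_{V^g}=T_V$ for all $g\in T$.

After $z$ is chosen as origin, the affine points are the elements of $T$, and the lines that carry affine points are the cosets of the groups $T_V$ (Section~\ref{sec:families}). So $\mathbb K$ is the ring of scalars of the geometry. If $\Gamma^x$ is infinite and $\mathbb K$ is a skew field, then $T$ is a vector space over it in which the $T_V$ and $T_v$ are subspaces, and $\Gamma^x$ is a piece of linear algebra. The Linearity Conjecture for TGQs, stated in \cite{Thas}, says that this always happens.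

\begin{quote}
\textbf{Conjecture.} For every infinite TGQ, $\mathbb K$ is a skew field.
\end{quote}

For finite TGQs the corresponding statement is known (with the definition of $\mathbb K$ above, order $(2,2)$ has to be set aside; see the end of Section~\ref{sec:kernel}), and one sees why to hope for it in general. As soon as $t\ge3$, a nonzero $\alpha\in\mathbb K$ turns out to be injective, and an injective endomorphism of a finite group is bijective. For infinite $T$ this last step is lost, but the geometry partly makes up for it: we shall see that $\alpha$ always induces an \emph{automorphism} of $T_v/T_V$. The only room left for a counterexample is a failure of surjectivity on the groups $T_V$. We show that this failure does occur, and for which orders.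

\subsection{Results}

\begin{theorem}\label{thm:construction}
Let $D$ be a skew field of infinite cardinality $\kappa$, let $R\le D$ be a subring with $1$, and let $C\subseteq R$ be a subset with $|C|=\kappa$ such that $c-c'$ is a unit of $R$ for all distinct $c,c'\in C$. Then there is a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong R$.
\end{theorem}

\begin{corollary}\label{cor:disproof}
For every field $F$ of infinite cardinality $\kappa$ there is a TGQ of order $(\kappa,\kappa)$ with $\mathbb K\cong F[X]$. In particular the conjecture is false. It fails for a countable TGQ, with $\mathbb K\cong\mathbb Q[X]$; and for every infinite cardinal $\kappa$ it fails for a TGQ of order $(\kappa,\kappa)$ with $\mathbb K$ of any prescribed characteristic ($0$ or a prime).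
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:construction} with $R=F[X]$, $D=F(X)$ and $C=F$: differences of distinct elements of $F$ are nonzero constants, hence units. The element $X$ has no inverse in $F[X]$. Fields of every characteristic and every infinite cardinality $\kappa$ exist, for instance rational function fields in $\kappa$ indeterminates over a prime field.
\end{proof}

\begin{example}\label{ex:local}
The kernel need not contain a field. Let $\kappa$ be an infinite cardinal and $p$ a prime, let $R$ be the localization of $\mathbb Z[X_\iota:\iota<\kappa]$ at the prime ideal $(p)$, let $D$ be its field of fractions, and let $C$ be a set of representatives of $R/pR\cong\mathbb F_p(X_\iota:\iota<\kappa)$. Differences of distinct elements of $C$ lie outside the maximal ideal $pR$, so they are units. Theorem~\ref{thm:construction} gives $\mathbb K\cong R$, a ring of characteristic $0$ in which $p$ is not invertible. In the construction $T=R\oplus R\oplus D$ as a group; it is torsion-free but not even divisible.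
\end{example}

\begin{theorem}\label{thm:limits}
Let $\Gamma^x$ be an infinite TGQ of order $(s,t)$, let $z$ be an affine point and let $0\ne\alpha\in\mathbb K$.
\begin{enumerate}
\item[\textup{(1)}] $\alpha$ is injective on $T$ and induces an automorphism of $T_v/T_V$ for every line $V$ through $z$.
\item[\textup{(2)}] If $\alpha$ is not invertible in $\mathbb K$, then $s=t=|T_V/\alpha T_V|$ for every line $V$ through $z$, and $T\ne T_U+T_V+T_W$ for all distinct lines $U,V,W$ through $z$.
\end{enumerate}
Consequently $\mathbb K$ is a skew field if $s<t$, or if $T=T_U+T_V+T_W$ for some distinct $U,V,W$, or if for each $0\ne\alpha\in\mathbb K$ there is a $V$ with $|T_V/\alpha T_V|<t$.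
\end{theorem}

\begin{corollary}\label{cor:range}
There is an infinite TGQ of order $(s,t)$ whose kernel is not a skew field if and only if $s=t$ is an infinite cardinal.
\end{corollary}

\begin{proof}
If $\mathbb K$ is not a skew field, then $s=t$ by Theorem~\ref{thm:limits}(2), and this cardinal is infinite since a quadrangle with finite $s$ and $t$ is finite. The converse is Corollary~\ref{cor:disproof}.
\end{proof}

The axiom of choice is used only for uncountable cardinals.

\subsection{Plan}
Section~\ref{sec:families} translates TGQs into families of subgroups of an abelian group, in both directions. Section~\ref{sec:kernel} proves Theorem~\ref{thm:limits}(1). That statement shows what a counterexample must look like: $\alpha$ may be nonsurjective on $T_V$ but must be bijective on $T_v/T_V$. This suggests taking $T_V\cong R$ and $T_v/T_V\cong D$, and in Section~\ref{sec:construction} we do so. The axioms of a TGQ then become a condition on the slopes of a single function $f\colon C\to D$, and such a function can be built one value at a time. Section~\ref{sec:limits} proves Theorem~\ref{thm:limits}(2).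

\section{Translation families}\label{sec:families}

\begin{definition}
A \emph{translation family} consists of an abelian group $T$, written additively, an index set $I$ with $|I|\ge3$, and subgroups $0\ne A_i\le A_i^*\le T$ for $i\in I$, such that for every $i\in I$:
\begin{enumerate}
\item[(K1)] $T=A_i^*\oplus A_j$ for every $j\ne i$;
\item[(K2)] every $u\in T\setminus A_i^*$ lies in $A_i+A_j$ for exactly one $j\neq i$.
\end{enumerate}
Its \emph{kernel} is the ring $\mathbb K$ of all $\alpha\in\mathrm{End}(T)$ with $\alpha(A_i)\subseteq A_i$ for all $i$.
\end{definition}

Note that (K1) gives $A_i\cap A_j=0$ for $i\ne j$. The family of a TGQ is $A_i=T_{V_i}$, $A_i^*=T_{v_i}$, as we now prove.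

\begin{proposition}\label{prop:tofamily}
Let $\Gamma^x$ be a TGQ of order $(s,t)$ and let $z$ be an affine point. Let $(V_i)_{i\in I}$ be the lines through $z$, and put $v_i=\mathrm{proj}_{V_i}\,x$, $A_i=T_{V_i}$, $A_i^*=T_{v_i}$. Identify the affine points with $T$ by $z^g\leftrightarrow g$. Then:
\begin{enumerate}
\item[\textup{(a)}] the affine points of $V_i^g$ form the coset $g+A_i$, and the affine points collinear with $v_i$ form $A_i^*$;
\item[\textup{(b)}] the groups $A_i,A_i^*$ form a translation family, with $|A_i|=s$ and $|I\setminus\{i\}|=t$.
\end{enumerate}
\end{proposition}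

\begin{proof}
The group $T$ fixes $x$ and all lines through $x$. The line $xv_i$ contains no affine point, $v_i\neq x$, and $v_i$ is the only nonaffine point of $V_i$. If $xv_i=xv_j$, then $v_i$ and $v_j$ are both equal to $\mathrm{proj}_{xv_i}\,z$, so $V_i=V_j$. Thus the lines $xv_i$ are distinct for distinct $i$. An element fixing $V_i$ fixes $\mathrm{proj}_{V_i}\,x=v_i$, so $A_i\le A_i^*$.

(a) Let $w=z^g$ be an affine point of $V_i$. Both $V_i$ and $V_i^g$ are lines through $w$ meeting $xv_i=(xv_i)^g$. There is only one such line, so $g\in A_i$. Conversely, $g\in A_i$ gives $z^g\in V_i$. So the affine points of $V_i$ form $A_i$; apply $g$. Next let $w=z^g$ be an affine point collinear with $v_i$. Then $v_i$ and $v_i^g$ are points of $xv_i$ collinear with $w$, so $v_i^g=v_i$ and $g\in A_i^*$. Conversely, $g\in A_i^*$ gives $z^g\sim v_i^g=v_i$.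

(b) By (a), $|A_i|$ is the number of points of $V_i$ other than $v_i$, so $|A_i|=s$ and $A_i\ne 0$. Also $|I\setminus\{i\}|=t$ and $|I|\ge 3$.

(K1): Let $i\neq j$ and $g\in T$. The point $v_j^g$ is on $xv_j$ and differs from $x$. The only point of $xv_j$ collinear with $v_i$ is $x$, so $v_j^g\not\sim v_i$. Also $v_i$ is not on $V_j^g$, since the only nonaffine point of $V_j^g$ is $v_j^g\ne v_i$. Hence the unique point of $V_j^g$ collinear with $v_i$ is affine, which by (a) says $|(g+A_j)\cap A_i^*|=1$. As $g$ was arbitrary, $T=A_i^*\oplus A_j$.

(K2): Let $u\in T\setminus A_i^*$. Then $z\notin V_i^u$, because $0\notin u+A_i$. Moreover $z\not\sim v_i^u$: otherwise $v_i^u=\mathrm{proj}_{xv_i}\,z=v_i$ and $u\in A_i^*$. So the unique point $w$ of $V_i^u$ collinear with $z$ is affine. It lies on exactly one line $V_j$ through $z$, and $j\ne i$ since $u+A_i$ and $A_i$ are disjoint. Since $w$ is the only point of $V_i^u$ collinear with $z$, this $j$ is the only index different from $i$ with $(u+A_i)\cap A_j\ne\emptyset$, that is, with $u\in A_i+A_j$.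
\end{proof}

The next lemma gives the picture on which all later arguments rest. Fix $i$. In the quotient $T/A_i$ consider the subgroups
\[
B_*:=A_i^*/A_i,\qquad B_j:=(A_i+A_j)/A_i\cong A_j\quad(j\ne i),
\]
which we call the \emph{components} at $i$. They partition the nonzero elements of $T/A_i$, and $B_*$ is a complement to each of the others.

\begin{lemma}\label{lem:components}
In a translation family, for every $i\in I$:
\begin{enumerate}
\item[\textup{(a)}] $T/A_i=B_*\oplus B_j$ for every $j\ne i$; the components at $i$ are nonzero, cover $T/A_i$ and intersect pairwise trivially; the sum $A_i+A_j+A_k$ is direct for distinct $i,j,k$;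
\item[\textup{(b)}] $s:=|A_i|$ does not depend on $i$, and $|A_i^*/A_i|=|I\setminus\{i\}|=:t$;
\item[\textup{(c)}] $2\le s\le t$, and $t$ is infinite if $T$ is infinite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (K1), $T=A_i^*+A_j$ and $(A_i+A_j)\cap A_i^*=A_i+(A_j\cap A_i^*)=A_i$. So $T/A_i=B_*\oplus B_j$. An element outside $B_*$ is in exactly one $B_j$ by (K2). So the components cover $T/A_i$. If $0\ne b\in B_j\cap B_k$ with $j\ne k$, then $b\notin B_*$, contradicting (K2). Thus $(A_i+A_j)\cap(A_i+A_k)=A_i$, whence $(A_i+A_j)\cap A_k\subseteq A_i\cap A_k=0$; so the sum of the three groups is direct. Clearly $B_j\neq0$; that $B_*\ne0$ follows from (b), since $|I\setminus\{i\}|\ge2$ (the proof of (b) does not use $B_*\ne0$).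

(b) By (K1), $A_j\cong T/A_i^*\cong A_k$ as soon as $i\ne j,k$. Since $|I|\ge3$, all $A_i$ have the same cardinality. Now let $j\ne i$ and $0\ne b\in B_j$. The coset $b+B_*$ is disjoint from $B_*$, so each of its elements is in exactly one $B_k$. Since $T/A_i=B_*\oplus B_k$, each $B_k$ contains exactly one element of $b+B_*$. Hence $|B_*|=|b+B_*|=|I\setminus\{i\}|$.

(c) As $A_i\ne0$, $s\ge2$. Let $i,j,k$ be distinct. The projection $T/A_i\to B_*$ along $B_k$ has kernel $B_k$, so it is injective on $B_j$. Hence $s=|B_j|\le|B_*|=t$. If $t$ is finite, then so are $s$ and $|T|=|A_i^*|\,|A_j|=s^2t$.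
\end{proof}

If the family comes from an infinite TGQ, then $T$ is infinite. Indeed, if $T$ were finite, $s$ and $t$ would be finite by Lemma~\ref{lem:components}(b), hence also $\Gamma$. So in that case $t$ is infinite.

For the construction we need the way back.

\begin{proposition}\label{prop:fromfamily}
Every translation family arises from a TGQ. Precisely, take as points a symbol $x$, the pairs $(i,h+A_i^*)$, and the elements of $T$; and as lines the symbols $[i]$ $(i\in I)$ and the pairs $(i,h+A_i)$. Let $x$ be on all $[i]$; let $(i,h+A_i^*)$ be on $[i]$ and on all $(i,h'+A_i)$ with $h'+A_i\subseteq h+A_i^*$; let $u\in T$ be on $(i,u+A_i)$ for all $i$. This is a TGQ of order $(s,t)$, with $s,t$ as in Lemma~\textup{\ref{lem:components}}, translation point $x$ and translation group $T$ acting by translation. For $z=0$ the lines through $z$ are $V=(i,A_i)$, with $T_V=A_i$ and $T_v=A_i^*$.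
\end{proposition}

\begin{proof}
\emph{Two distinct points are on at most one common line.} Elements $u\ne u'$ of $T$ are on a common line of index $i$ iff $u-u'\in A_i$; this holds for at most one $i$, and then the line is $(i,u+A_i)$. The points $u$ and $(i,h+A_i^*)$ can share only $(i,u+A_i)$. Two points of index $i$ share only $[i]$, because $(i,h'+A_i)$ carries just one point of index $i$. Points of different indices share no line. The points $x$ and $(i,h+A_i^*)$ share only $[i]$, and $x$ and $u$ share none.

\emph{For every nonincident pair $(p,L)$ exactly one point of $L$ is collinear with $p$.} We go through all types.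
\begin{itemize}
\item $p=x$, $L=(i,h+A_i)$: only $(i,h+A_i^*)$, since $x$ is collinear with no element of $T$.
\item $p=(i,g+A_i^*)$, $L=[j]$ with $j\ne i$: only $x$, since points of different indices are not collinear.
\item $p=(i,g+A_i^*)$, $L=(i,h+A_i)$ with $h\notin g+A_i^*$: the point $(i,h+A_i^*)$ is collinear with $p$ via $[i]$. An element $u\in h+A_i$ is collinear with $p$ iff $u\in g+A_i^*$, which is false.
\item $p=(i,g+A_i^*)$, $L=(j,h+A_j)$ with $j\ne i$: the point of index $j$ on $L$ is not collinear with $p$, and the elements of $T$ on $L$ collinear with $p$ form $(g+A_i^*)\cap(h+A_j)$. This is a single element since $T=A_i^*\oplus A_j$.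
\item $p=u\in T$, $L=[i]$: only $(i,u+A_i^*)$.
\item $p=u\in T$, $L=(i,h+A_i)$: translating, we may take $u=0$, so $h\notin A_i$. The candidates are $(i,h+A_i^*)$, which is collinear with $0$ iff $h\in A_i^*$, and the elements of $(h+A_i)\cap A_j$ with $j\neq i$ (the set $(h+A_i)\cap A_i$ is empty). If $h\in A_i^*$, an element of the second kind lies in $A_i^*\cap A_j=0$, but $0\notin h+A_i$; so only $(i,h+A_i^*)$ works. If $h\notin A_i^*$, then by (K2) there is exactly one $j\ne i$ with $(h+A_i)\cap A_j\neq\emptyset$, and this set has one element because $A_i\cap A_j=0$.
\end{itemize}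

\emph{Thickness and order.} The line $[i]$ carries $1+|T/A_i^*|=1+|A_j|=1+s$ points $(j\neq i)$, and $(i,h+A_i)$ carries $1+|A_i|=1+s$. The points $x$ and $u\in T$ are on $|I|=1+t$ lines, and $(i,h+A_i^*)$ is on $1+|A_i^*/A_i|=1+t$. Here $s\ge2$ and $t\ge2$.

\emph{Diameter and girth.} By the two properties, the incidence graph has no cycles of length $4$ or $6$, and a point and a line are at distance at most $3$, so the diameter is at most $4$. It is $4$ because $x$ and $0$ are not collinear. Projecting $0$ onto two lines through $x$ gives two distinct points collinear with both $x$ and $0$, hence a cycle of length $8$.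

\emph{Translations.} The abelian group $T$ acts by translation on elements and cosets, preserves incidence, fixes every line $[i]$ through $x$, and is regular on $T$, which is the set of affine points. The last sentence of the proposition is clear.
\end{proof}

\section{What an element of the kernel does}\label{sec:kernel}

Throughout this section we fix a translation family with $t\ge3$. By Lemma~\ref{lem:components}(c) this holds whenever $T$ is infinite, which is the case we need. Let $\alpha\in\mathbb K$. For each $i$ it induces an endomorphism $\bar\alpha$ of $T/A_i$ that maps every $B_j$ $(j\neq i)$ into itself. The remaining component $B_*$ is not mentioned in the definition of $\mathbb K$, so it comes first.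

\begin{lemma}\label{lem:star}
If $\alpha\in\mathbb K$, then $\alpha(A_i^*)\subseteq A_i^*$ for all $i$.
\end{lemma}

\begin{proof}
Suppose not. Then for some $i$ there is $0\ne y\in B_*$ with $\bar\alpha(y)\notin B_*$, say $0\ne\bar\alpha(y)\in B_j$. Let $0\ne b\in B_j$. Then $y+b\notin B_*\cup B_j$, so $y+b\in B_k$ with $k\ne i,j$. Hence $\bar\alpha(y+b)\in B_k$, while $\bar\alpha(y+b)=\bar\alpha(y)+\bar\alpha(b)\in B_j$. So $\bar\alpha(y+b)=0$, that is,
\[
\bar\alpha(b)=-\bar\alpha(y)\ne0\qquad\text{for \emph{every} nonzero }b\in B_j .
\]
If $s\ge3$, take distinct nonzero $b,b'\in B_j$: then $\bar\alpha(b-b')=0$ although $b-b'$ is a nonzero element of $B_j$, a contradiction.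

There remains $s=2$. Write $B_k=\{0,b_k\}$ for $k\ne i$. Then $\bar\alpha(y)=b_j$, and $B_*$ has index $2$ in $T/A_i$. As $t\ge3$ and the $b_k$ are distinct, we can choose $k\neq i$ with $b_k\ne b_j$ and $b_k\ne b_j-y$. Since $y+b_k\notin B_*$, we have $y+b_k=b_l$ for some $l$, and $l\ne j$ by the choice of $k$. Now $\bar\alpha(b_k)\in\{0,b_k\}$ and $b_j+\bar\alpha(b_k)=\bar\alpha(b_l)\in\{0,b_l\}$. If $\bar\alpha(b_k)=0$, then $b_j\in\{0,b_l\}$, which is false. If $\bar\alpha(b_k)=b_k$, then $b_j+b_k\in\{0,b_l\}$; but $b_j+b_k\in B_*$ because $B_*$ has index $2$, so $b_j+b_k=0$ and $b_k=-b_j=b_j$, which is false.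
\end{proof}

So $\bar\alpha$ preserves all components at $i$. Because these cover $T/A_i$ and meet trivially, an element that $\bar\alpha$ kills drags everything else along.

\begin{lemma}\label{lem:injective}
Let $0\neq\alpha\in\mathbb K$. Then $\alpha^{-1}(A_i)=A_i$ for all $i$, and $\alpha$ is injective. Hence $\mathbb K$ has no zero divisors. Moreover $\alpha$ is invertible in $\mathbb K$ if and only if $\alpha T=T$.
\end{lemma}

\begin{proof}
We first claim, for any $\alpha\in\mathbb K$: \emph{if $\bar\alpha(n)=0$ for some $0\ne n\in T/A_i$, then $\alpha T\subseteq A_i$.} Let $X$ be the component containing $n$. Let $y\notin X$ and let $Y\neq X$ be its component. Then $0\neq y+n\notin Y$, so the component $W$ of $y+n$ differs from $Y$, and $\bar\alpha(y)=\bar\alpha(y+n)\in Y\cap W=0$. With any fixed $y\notin X$, every $a\in X$ is a difference $(a+y)-y$ of elements outside $X$. So $\bar\alpha=0$, which is the claim.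

Now suppose that for some $i$ the map $\bar\alpha$ on $T/A_i$ is not injective. Then $\alpha T\subseteq A_i$. Fix $j\ne i$. We get $\alpha A_j\subseteq A_i\cap A_j=0$. Hence for every $k\ne j$ the map induced by $\alpha$ on $T/A_k$ kills $(A_k+A_j)/A_k\ne0$, and the claim gives $\alpha T\subseteq A_k$. As $|I|\ge3$, there are two such indices $k$, and the corresponding groups intersect trivially. So $\alpha=0$.

Therefore, if $\alpha\ne0$, every $\bar\alpha$ is injective, which says $\alpha^{-1}(A_i)=A_i$; and $\ker\alpha\subseteq\bigcap_iA_i=0$. A composition of injective maps is injective and $T\ne0$, so $\mathbb K$ has no zero divisors. If $\alpha T=T$, then $\alpha$ is bijective and its inverse maps $A_i$ onto $\alpha^{-1}(A_i)=A_i$, so it belongs to $\mathbb K$. The converse is clear.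
\end{proof}

The complement property of $B_*$ now gives surjectivity there.

\begin{proposition}\label{prop:quotient}
If $0\ne\alpha\in\mathbb K$, then $\alpha$ induces an automorphism of $A_i^*/A_i$ for every $i$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:star} and~\ref{lem:injective}, $\bar\alpha$ maps $B_*$ injectively into itself. Let $y\in B_*$; we look for a preimage. Choose $j\ne i$ and $0\neq w\in B_j$. Then $0\ne\bar\alpha(w)\in B_j$, so $y-\bar\alpha(w)\notin B_*$, and therefore $y-\bar\alpha(w)\in B_k$ for some $k\ne i$. As $T/A_i=B_*\oplus B_k$, there is $u\in B_*$ with $u-w\in B_k$. Then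
\[
y-\bar\alpha(u)=\bigl(y-\bar\alpha(w)\bigr)-\bar\alpha(u-w)\in B_k ,
\]
and the left side is in $B_*$. Since $B_*\cap B_k=0$, we get $y=\bar\alpha(u)$.
\end{proof}

Applied to the family of Proposition~\ref{prop:tofamily}, Lemma~\ref{lem:injective} and Proposition~\ref{prop:quotient} give Theorem~\ref{thm:limits}(1).

The assumption $t\ge3$ cannot be omitted. If $t=2$, then $s=2$, $|I|=3$ and $|T|=s^2t=8$. So $T$ is the direct sum of the three groups $A_i$ of order $2$ by Lemma~\ref{lem:components}(a), and $\mathbb K\cong\mathbb F_2\times\mathbb F_2\times\mathbb F_2$ has zero divisors.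

\section{The counterexamples}\label{sec:construction}

\subsection{The shape, and a model case}
Suppose we want multiplication by a nonzero nonunit $\lambda$ of a ring $R$ to lie in the kernel. By Proposition~\ref{prop:quotient} it must be bijective on $A_i^*/A_i$. So if $R$ is contained in a skew field $D$, a natural choice is $A_i\cong R$ and $A_i^*/A_i\cong D$. Since $T=A_i^*\oplus A_j$, this leads to
\[
T=R\oplus R\oplus D,\qquad Z=0\oplus0\oplus D,\qquad A_i^*=A_i+Z .
\]
To see what the groups $A_i$ should be, take first $R=D=F$ with $F$ a perfect field of characteristic $2$, so that $c\mapsto c^2$ is a bijection of $F$. Put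
\[
A_\infty=F(1,0,0),\qquad A_c=F(c,1,c^2)\quad(c\in F).
\]
We verify by hand that this is a translation family. (K1): modulo $Z$, any two of the vectors $(1,0)$ and $(c,1)$, $c\in F$, form a basis of $F^2$. (K2): let $u=(a,b,d)$.

If $i=\infty$ and $u\notin A_\infty^*$, then $b\ne0$, and $u\in A_\infty+A_c$ iff $c^2=d/b$. There is exactly one such $c$.

If $i=c$, subtract $b(c,1,c^2)$ to replace $u$ by $(m,0,n)$; here $u\notin A_c^*$ means $m\ne0$. Now $(m,0,n)\in A_c+A_\infty$ iff $n=0$. For $c'\ne c$, $(m,0,n)\in A_c+A_{c'}$ iff there is a scalar $r$ with
\[
m=r(c'-c),\qquad n=r(c'^2-c^2),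
\]
that is, iff $n/m=c'+c$. The only solution is $c'=c+n/m$, and it differs from $c$ iff $n\ne0$. So exactly one index works in all cases.

Three observations lead to the general construction.
\begin{itemize}
\item The only properties of $f(c)=c^2$ that were used are that $f$ is a bijection, and that for given $c$ every nonzero $e$ is the slope $(f(c')-f(c))/(c'-c)$ for exactly one $c'\neq c$.
\item The scalar $r$ is $m/(c'-c)$. So the scalars need only form a ring in which the \emph{differences $c'-c$} are units.
\item The element $m$ need not be a unit in that ring. It is inverted only to form $n/m$, and that quotient is compared with a slope of $f$, which may lie in the larger skew field $D$.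
\end{itemize}
For instance, let $R=\mathbb Q[X]$, $D=\mathbb Q(X)$, with indices $c\in C=\mathbb Q$, and consider $i=0$ and $u=(X,0,1)$, so that $m=X$ and $n=1\ne0$. We need $c'$ with $X=r(c'-0)$ and $1=r(f(c')-f(0))$, that is, $(f(c')-f(0))/c'=1/X$. This is a legitimate condition on $f$, although $X$ is not a unit of $R$. It also shows that the values of $f$ cannot all be in $R$. We thus need a bijection $f\colon\mathbb Q\to\mathbb Q(X)$ with a strong condition on slopes. We do not look for a formula. There is so much freedom that $f$ can be built step by step.

\subsection{The function}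
Let $D,R,C,\kappa$ be as in Theorem~\ref{thm:construction}. For $e,b\in D$ let
\[
L_{e,b}=\{(y,ye+b):y\in D\}\subseteq D^2
\]
be the \emph{line of slope $e$} (there are no vertical lines). Two distinct such lines have at most one common point: $ye+b=ye'+b'$ has no solution $y$ if $e=e'$ and $b\ne b'$, and one solution if $e\ne e'$. Two points $(y,d),(y',d')$ with $y\neq y'$ are on exactly one line; its slope is $(y'-y)^{-1}(d'-d)$. A line of slope $e\neq0$ has exactly one point with a given second coordinate.

\begin{lemma}\label{lem:function}
There is a function $f:C\to D$ such that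
\begin{enumerate}
\item[\textup{(F1)}] $f$ is a bijection;
\item[\textup{(F2)}] for all $c\in C$ and $e\in D\setminus\{0\}$ there is exactly one $c'\in C\setminus\{c\}$ with $(c'-c)^{-1}\bigl(f(c')-f(c)\bigr)=e$.
\end{enumerate}
\end{lemma}

Condition (F2) says that a line of slope $e\neq0$ through a point of the graph of $f$ meets the graph in exactly one further point.

\begin{proof}
Call a partial function $g$ from $C$ to $D$ \emph{good} if it is injective and no three points of its graph are on a common line $L_{e,b}$. By injectivity, lines through two points of the graph have nonzero slope. The union of a chain of good functions is good.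

The set $D\sqcup\bigl(C\times(D\setminus\{0\})\bigr)$ of \emph{tasks} has cardinality $\kappa$; enumerate it as $(\pi_\xi)_{\xi<\kappa}$. We define an increasing chain of good functions $f_\xi$ $(\xi\le\kappa)$, with $f_0=\emptyset$ and unions at limits, where $f_{\xi+1}$ arises from $f_\xi$ by adding at most two points in order to fulfill $\pi_\xi$. For $\xi<\kappa$ we have $|f_\xi|<\kappa$, and $f_\xi$ is finite if $\kappa=\aleph_0$. So at each step there are fewer than $\kappa$ graph points and fewer than $\kappa$ lines through two of them. It remains to show how to add points. Let $g$ be the current good function.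

\emph{(i) Adding a given $c\in C\setminus\mathrm{dom}\,g$ to the domain.} Choose the new value different from all values of $g$ and, for every line through two graph points, different from its second coordinate at $y=c$. Fewer than $\kappa$ elements of $D$ are forbidden. The extension is good.

\emph{(ii) Task $d\in D$: make $d$ a value.} If $d$ is not yet a value, choose $c\in C\setminus\mathrm{dom}\,g$ such that $(c,d)$ is on no line through two graph points, and let $c\mapsto d$. Each such line has nonzero slope, so it forbids at most one $c$. Altogether fewer than $\kappa=|C|$ elements $c$ are forbidden. The extension is good.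

\emph{(iii) Task $(c,e)$: make $e$ a slope at $c$.} If necessary, first add $c$ to the domain by (i). Let $d$ be the value at $c$, and let $L$ be the line of slope $e$ through $(c,d)$. If $L$ contains another graph point, nothing is left to do. Otherwise choose $c^*\in C$ outside the current domain and let $c^*\mapsto(c^*-c)e+d$, so that the new point is on $L$. The extension must be injective: since $e\neq0$, each existing value forbids at most one $c^*$. The new point must not be on a line $M$ through two existing graph points: $L$ contains only one existing graph point, so $M\ne L$ meets $L$ in at most one point and forbids at most one $c^*$. So fewer than $\kappa$ elements $c^*$ are forbidden, and for any other $c^*$ the extension is good.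

Let $f=f_\kappa$. The tasks ensure that $f$ has domain $C$ and image $D$ and that the element $c'$ in (F2) exists. Goodness gives injectivity. It also gives uniqueness in (F2): two solutions $c',c''$ would yield three graph points, with first coordinates $c,c',c''$, on one line of slope $e$.
\end{proof}

The hypothesis $|C|=|D|$ was used for the choices in (ii) and (iii); a bijection $C\to D$ cannot exist without it.

\subsection{The family}
Fix $f$ as in Lemma~\ref{lem:function}. Let $T=R\oplus R\oplus D$, a left $R$-module, let $Z=0\oplus0\oplus D$ and $I=\{\infty\}\cup C$, and put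
\[
A_\infty=R(1,0,0),\qquad A_c=R(c,1,f(c))\quad(c\in C),\qquad A_i^*=A_i+Z .
\]

\begin{proposition}\label{prop:family}
This is a translation family with $s=t=\kappa$.
\end{proposition}

\begin{proof}
Clearly $A_i\ne0$ and $|I|=\kappa$. Each $A_i$ is free of rank one on the given generator, and $C\subseteq R\subseteq D$, so $|A_i|=|R|=\kappa$. Thus $s=t=\kappa$ once (K1) and (K2) are proved.

(K1): We show $T=A_i\oplus A_j\oplus Z$ for $i\neq j$. Each of the vectors $(1,0)$ and $(c,1)$ freely generates a submodule of $R^2$, so $A_i\cap Z=0$ for all $i$, and it suffices to show that modulo $Z$ the module $R^2$ is the direct sum of the images of $A_i$ and $A_j$. Clearly $R^2=R(c,1)\oplus R(1,0)$. Let $c\ne c'$ in $C$. The sum $R(c,1)+R(c',1)$ contains $R(c'-c,0)$, which equals $R(1,0)$ since $c'-c$ is a unit of $R$; so it contains $(0,1)=(c,1)-c(1,0)$ as well and is all of $R^2$. It is direct: $r(c,1)+r'(c',1)=0$ gives $r'=-r$ and $r(c-c')=0$, so $r=0$.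

(K2): Let $u=(a,b,d)\in T\setminus A_i^*$.

\emph{Case $i=\infty$.} Here $b\ne0$. For $c\in C$, $u\in A_\infty+A_c$ iff $(b,d)\in R(1,f(c))$, iff $d=bf(c)$, iff $f(c)=b^{-1}d$. By (F1) exactly one $c$ works.

\emph{Case $i=c\in C$.} Modulo $A_c$ we have $u\equiv(m,0,n)$ with $m=a-bc\in R$ and $n=d-bf(c)\in D$. The condition $u\notin A_c^*$ means $m\ne0$. Comparing second coordinates, $u\in A_c+A_\infty$ iff $n=0$, and, for $c'\in C\setminus\{c\}$, $u\in A_c+A_{c'}$ iff there is $r\in R$ with
\[
(m,0,n)=r\bigl(c'-c,\;0,\;f(c')-f(c)\bigr).
\]
Since $c'-c$ is a unit of $R$, the first coordinate determines $r=m(c'-c)^{-1}\in R$, and the condition becomes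
\[
(c'-c)^{-1}\bigl(f(c')-f(c)\bigr)=m^{-1}n .
\]
If $n=0$, no $c'$ satisfies it because $f$ is injective, so $j=\infty$ is the only index that works. If $n\ne0$, then $\infty$ does not work, and exactly one $c'$ does by (F2).
\end{proof}

The condition on differences cannot be dropped in this construction: if $(1,0)=r(c,1)+r'(c',1)$ in $R^2$, then $r=-r'$ and $r'(c'-c)=1$, so $c'-c$ is a unit of $R$. For instance $R=\mathbb Z$ is excluded, since among three integers two have an even difference.

\subsection{The kernel}

\begin{proof}[Proof of Theorem~\ref{thm:construction}]
By Propositions~\ref{prop:family} and~\ref{prop:fromfamily} we have a TGQ of order $(\kappa,\kappa)$ whose kernel is the kernel $\mathbb K$ of our family. Left multiplication by $\lambda\in R$ maps every $A_i$ into itself. This gives an injective ring homomorphism $R\to\mathbb K$, and we show that it is onto.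

Let $\alpha\in\mathbb K$. By Lemma~\ref{lem:star}, $\alpha$ preserves every $A_i^*$, hence also $Z=A_\infty^*\cap A_c^*$ $(c\in C)$. So there are additive maps $g,p,q\colon R\to R$, $m\colon R\to D$ and $h\colon D\to D$ with
\[
\alpha(a,0,0)=(g(a),0,0),\quad \alpha(0,b,0)=(p(b),q(b),m(b)),\quad \alpha(0,0,d)=(0,0,h(d)).
\]
For $r\in R$ and $c\in C$ the element $\alpha(rc,r,rf(c))$ is in $A_c$ and has second coordinate $q(r)$, so it equals $q(r)(c,1,f(c))$. Hence
\begin{equation}\label{eq:kernel}
g(rc)+p(r)=q(r)c,\qquad m(r)+h(rf(c))=q(r)f(c)\qquad(r\in R,\ c\in C).
\end{equation}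
Since $f$ maps \emph{onto} $D$, we may replace $f(c)$ in the second equation by an arbitrary $d\in D$. With $d=0$ we get $m=0$, and then
\[
h(rd)=q(r)d\qquad(r\in R,\ d\in D).
\]
Put $\lambda:=q(1)\in R$. Setting $r=1$ gives $h(d)=\lambda d$ for all $d$; setting $d=1$ gives $q(r)=h(r)=\lambda r$. The first equation in \eqref{eq:kernel} now reads $g(rc)+p(r)=\lambda rc$. Subtract its instances for two distinct elements $c,c'\in C$: with the unit $\epsilon=c-c'$ we get $g(r\epsilon)=\lambda r\epsilon$ for all $r\in R$, so $g(a)=\lambda a$ for all $a\in R$, and therefore $p=0$. So $\alpha$ is left multiplication by $\lambda$.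
\end{proof}

Note where $\lambda$ is forced into $R$ rather than $D$: it is the coefficient $q(1)$ of an element of $A_c\cong R$. The scalars of $D$ act on $Z$ but not on the lines.

\section{Noninvertible elements force \texorpdfstring{$s=t$}{s=t}}\label{sec:limits}

Let $0\ne\alpha\in\mathbb K$ be noninvertible. The idea is to pass to $Q:=T/\alpha T$. By Proposition~\ref{prop:quotient}, the difference between $A_i^*$ and $A_i$ disappears in $Q$. Then (K1) turns into the statement that the images of the $A_i$ are pairwise complementary subgroups of $Q$. There are $|I|$ of them, and this forces each to have at least $t$ elements.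

\begin{proof}[Proof of Theorem~\ref{thm:limits}]
Part (1) was proved in Section~\ref{sec:kernel}. For part (2) we use the family of Proposition~\ref{prop:tofamily}; its group $T$ is infinite, so Section~\ref{sec:kernel} applies. Let $\alpha$ and $Q$ be as above; $Q\ne0$ by Lemma~\ref{lem:injective}. Let $Q_i$ be the image of $A_i$ in $Q$. Since $\alpha^{-1}(A_i)=A_i$, we have $A_i\cap\alpha T=\alpha A_i$, so
\[
Q_i\cong A_i/\alpha A_i .
\]
By Proposition~\ref{prop:quotient}, $A_i^*=A_i+\alpha A_i^*$, so the image of $A_i^*$ in $Q$ is also $Q_i$. For $i\ne j$ we have $T=A_i^*\oplus A_j$ and $\alpha T=\alpha A_i^*\oplus\alpha A_j$ with $\alpha A_i^*\subseteq A_i^*$ and $\alpha A_j\subseteq A_j$. Hence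
\begin{equation}\label{eq:complement}
Q=Q_i\oplus Q_j\qquad\text{for all }i\ne j .
\end{equation}
All $Q_j$ are nonzero: if $Q_j=0$, then $Q_k=Q$ for all $k\neq j$ by \eqref{eq:complement}, and two such indices contradict \eqref{eq:complement} because $Q\ne0$.

Fix $i\ne j$ and $0\ne q\in Q_j$; then $q\notin Q_i$. For each $k\ne i$, \eqref{eq:complement} shows that the coset $q+Q_i$ meets $Q_k$ in exactly one element $q_k$, and $q_k\ne0$ since $0\notin q+Q_i$. As $Q_k\cap Q_l=0$ for $k\ne l$, the elements $q_k$ are distinct. Together with Lemma~\ref{lem:components}(c) this gives
\[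
t=|I\setminus\{i\}|\le|q+Q_i|=|A_i/\alpha A_i|\le|A_i|=s\le t .
\]
So $s=t=|A_i/\alpha A_i|$, and here $i$ was arbitrary.

Finally, suppose $T=A_i+A_j+A_k$ with $i,j,k$ distinct. The sum is direct by Lemma~\ref{lem:components}(a), and so $\alpha T=\alpha A_i\oplus\alpha A_j\oplus\alpha A_k$ with each summand contained in the corresponding summand of $T$. Hence $Q=Q_i\oplus Q_j\oplus Q_k$. Comparison with \eqref{eq:complement} gives $Q_k=0$, a contradiction. This proves (2).

Under each of the three conditions in the last statement of the theorem, (2) shows that every nonzero element of $\mathbb K$ is invertible.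
\end{proof}

In the examples with $\mathbb K\cong F[X]$ and $\alpha=X$, the equality $|T_V/\alpha T_V|=t$ is visible directly: $T_V/\alpha T_V\cong F[X]/XF[X]\cong F$ has $\kappa$ elements.

\begin{thebibliography}{1}
\bibitem{Thas} Koen Thas, \emph{An obstruction relating locally finite polygons to translation quadrangles}, arXiv:1406.6583 (2014).
\end{thebibliography}
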